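\title{Transience of the binary mother graph of degree three}

\begin{abstract}
Fix $d\ge 0$ and join two binary sequences when one is obtained from the other by flipping the first letter, or by flipping the letter that follows one of the first $d+1$ ones. These moves are the actions of the standard generators of the degree-$d$ mother group on the binary tree. We prove that for $d=3$ simple random walk on the component of the all-zero sequence is transient. We also show that this component is recurrent for $d\le 2$, that every component is transient for $d\ge3$, and that the effective resistances in the finite graphs on words of length $n$ are bounded in $n$ exactly when $d\ge 3$. The main estimate is that in degree two these resistances are at most $Cn/(\log n)^2$. It is obtained by running logarithmically many flows in parallel, one for each dyadic scale.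
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix an integer $d\ge0$, the \emph{degree}. Let $x=x_1x_2\cdots$ be a finite word or an infinite sequence over $\{0,1\}$. We consider the following moves.
\begin{itemize}
\item $a$ flips the first letter $x_1$.
\item $\mu_k$, for $k=1,\dots,d+1$, finds the $k$-th letter of $x$ equal to $1$, say at position $i$, and flips $x_{i+1}$. If $x$ has fewer than $k$ ones, or if $x$ is a finite word of length $i$, then $\mu_k$ does nothing.
\end{itemize}
These moves are the actions of the standard generators of the degree-$d$ mother group $\mathcal M_{d,2}$ on the binary tree, with $x_1$ the letter nearest the root. We use nothing about the group. Two distinct words of the same length, or two distinct sequences, are \emph{adjacent} when one is obtained from the other by one of the moves. This defines a finite graph $\mathcal G(d,2,n)$ on $\{0,1\}^n$ and a graph on $\{0,1\}^{\mathbb N}$, which we call the \emph{degree-$d$ graph}. The latter has uncountably many components, and $\mathcal G(d,2,\infty)$ denotes the component of the all-zero sequence $0^\infty$. All vertex degrees are at most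 $d+2$. A connected graph of bounded degree is \emph{transient} if simple random walk on it visits its starting point only finitely often almost surely, and \emph{recurrent} otherwise.

The question whether $\mathcal G(3,2,\infty)$ is transient comes from the work of Amir and Virag~\cite{AV}. The answer is yes.

\begin{theorem}\label{thm:main}
Simple random walk on $\mathcal G(3,2,\infty)$ is transient.
\end{theorem}

The method gives more. Give every edge conductance $1$, and let $M_d(n)$ be the maximal effective resistance between two vertices of $\mathcal G(d,2,n)$.

\begin{theorem}\label{thm:more}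
Let $d\ge0$.
\begin{enumerate}
\item $\mathcal G(d,2,\infty)$ is transient if $d\ge3$ and recurrent if $d\le2$.
\item $\sup_nM_d(n)<\infty$ if and only if $d\ge3$. Moreover, there are constants $c,C>0$ with $c\log n\le M_2(n)\le Cn/(\log n)^2$ for $n\ge2$.
\item If $d\ge3$, then every connected component of the degree-$d$ graph on $\{0,1\}^{\mathbb N}$ is transient.
\end{enumerate}
\end{theorem}

The degree measures how freely high digits can be changed: digit $j\ge2$ can be flipped only when digit $j-1$ is a one and at most $d+1$ ones precede digit $j$. For $d=0$ the graph $\mathcal G(0,2,n)$ is a path on $2^n$ vertices, so $M_0(n)=2^n-1$, and $\mathcal G(0,2,\infty)$ is a ray. Raising $d$ keeps the vertices and adds edges (Figure~\ref{fig:arcs}). Adding edges preserves transience, so the question is at which degree the added shortcuts become numerous enough.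

A first guess comes from counting cut edges. An edge that leaves the finite set of sequences vanishing beyond position $m$ must flip a digit $j>m$ with $x_{j-1}=1$. So $j=m+1$, $x_m=1$, and at most $d$ of the first $m-1$ digits are ones. There are $\sum_{k\le d}\binom{m-1}{k}$ such edges, which is of order $m^d$. A unit flow to infinity (Section~\ref{sec:flows}) sends net flow $1$ through each of these disjoint cuts, so by the Cauchy--Schwarz inequality its energy is at least of order $\sum_m m^{-d}$. This gives recurrence for $d\le1$ and suggests transience for $d=2$. The suggestion is wrong, because the count ignores the cost of reaching the cut edges. A count that weighs each edge by how far it jumps along the ray loses one power of $m$ (Section~\ref{sec:rec}). The series to look at becomes $\sum_m m^{-(d-1)}$, which diverges for $d=2$, and $d=3$ is the first degree that this count does not exclude.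

To prove transience we must construct a flow. Section~\ref{sec:graphs} shows that the graphs contain many disjoint copies of one another, and Section~\ref{sec:flows} turns this into a parallel law for moving mass; Example~\ref{ex:model} shows the basic trade-off by hand. Section~\ref{sec:three} reduces transience in degree three to the upper bound on $M_2(n)$. A linear bound $M_2(n)\le Cn$ just fails to suffice there, and the gain of $(\log n)^2$ is the heart of the matter. It is obtained in Sections~\ref{sec:poly}--\ref{sec:chain}: a polynomial bound in degree one, then a recursive estimate for the cost of raising the highest one by one position, then a chain of such steps. Section~\ref{sec:rec} treats $d\le2$ and completes the proof of Theorem~\ref{thm:more}.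

Throughout, $c$ and $C$ are positive absolute constants that may change from line to line, while $C_0$, $C_1$, $A$ keep their values within their context. ``For $m$ large'' means for $m$ at least an absolute constant, and $\log$ is the natural logarithm.

\section{The graphs and their copies}\label{sec:graphs}

Write $\Gamma_d(n)=\mathcal G(d,2,n)$, and let $\Gamma_d$ be the degree-$d$ graph restricted to sequences with finitely many ones. The move $\mu_k$ flips digit $j$ exactly when the $k$-th one is at position $j-1$, and this holds for some $k\le d+1$ exactly when $x_{j-1}=1$ and $x_1+\dots+x_{j-1}\le d+1$. Hence two words are adjacent if and only if they differ in exactly one digit $j$ and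
\begin{equation}\label{eq:flip}
j=1,\qquad\text{or}\qquad j\ge2,\quad x_{j-1}=1,\quad x_1+\dots+x_{j-1}\le d+1 .
\end{equation}
The condition involves only the digits before $j$, which the two words share. In particular $\Gamma_d(n)$ is a subgraph of $\Gamma_{d+1}(n)$ on the same vertex set.

Rule \eqref{eq:flip} produces two kinds of copies.

\emph{Tails.} Let $z$ be a finite word or a sequence. The map $y\mapsto yz$, $y\in\{0,1\}^n$, embeds $\Gamma_d(n)$ in the degree-$d$ graph, because \eqref{eq:flip} does not see the digits after $j$. Different tails starting at position $n+1$ give vertex-disjoint copies.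

\emph{Prefixes.} Let $u$ be a word that ends in $1$ and has exactly $k$ ones, $1\le k\le d$. Then $y\mapsto uyz$ embeds $\Gamma_{d-k}(n)$ in the degree-$d$ graph. Indeed, flipping $y_1$ is legal because $u$ ends in $1$ and $k\le d+1$, and flipping $y_j$ with $j\ge2$ is legal if and only if $y_{j-1}=1$ and $y_1+\dots+y_{j-1}\le (d-k)+1$. Two prefixes, neither of which is a prefix of the other, give vertex-disjoint copies. We say that the digits \emph{behind} $u$ \emph{carry} $\Gamma_{d-k}$.

So a tail costs nothing, while each one in a prefix costs one degree.

\begin{lemma}\label{lem:path}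
For $n\ge1$ the graph $\Gamma_0(n)$ is a path on $2^n$ vertices from $0^n$ to $0^{n-1}1$. For $h\ge0$, the last two digits $(x_{h+1},x_{h+2})$ take the values $00,10,11,01$ on the four consecutive quarters of the path $\Gamma_0(h+2)$.
\end{lemma}

\begin{proof}
The graph $\Gamma_0(1)$ is a single edge. The graph $\Gamma_0(n+1)$ consists of the copies of $\Gamma_0(n)$ with tails $0$ and $1$, together with the edges that flip digit $n+1$. By \eqref{eq:flip} with $d=0$ there is one such edge, from $0^{n-1}10$ to $0^{n-1}11$. By induction, $\Gamma_0(n+1)$ runs from $0^{n}0$ forward through the first copy, crosses this edge, and runs backward through the second copy to $0^n1$. The last digit is thus $0$ on the first half of each path $\Gamma_0(n)$ and $1$ on the second half. In $\Gamma_0(h+2)$ the path $\Gamma_0(h+1)$ is traversed forward with $x_{h+2}=0$ and then backward with $x_{h+2}=1$, which gives the four quarters.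
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\draw (0,0) -- (15,0);
\foreach \x/\w in {0/0000,1/1000,2/1100,3/0100,4/0110,5/1110,6/1010,7/0010,8/0011,9/1011,10/1111,11/0111,12/0101,13/1101,14/1001,15/0001}
{ \fill (\x,0) circle (2pt);
  \node[rotate=90,anchor=east,font=\scriptsize] at (\x,-0.1) {\w}; }
\foreach \x/\y in {2/5,10/13,6/9,4/11}
  \draw (\x,0) to[out=65,in=115] (\y,0);
\draw[dashed] (5,0) to[out=65,in=115] (10,0);
\end{tikzpicture}
\caption{Words $x_1x_2x_3x_4$ of length four. The horizontal path is the degree-zero graph $\Gamma_0(4)$. The four solid arcs are the edges added in degree one, and the dashed arc is the edge added in degree two.}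
\label{fig:arcs}
\end{figure}

Every $\Gamma_d(n)$ contains $\Gamma_0(n)$ and is therefore connected. A move changes at most one digit, and two sequences that agree beyond position $n$ lie in a common copy of $\Gamma_d(n)$. So, for every $d$, the component of a sequence $x$ consists of the sequences that differ from $x$ in finitely many digits. In particular $\mathcal G(d,2,\infty)=\Gamma_d$.

\emph{Notation.} We write $[p_1,\dots,p_k]$ for the word with ones exactly at positions $p_1<\dots<p_k$; its length will be clear from the context. The \emph{top} of a nonzero word or finitely supported sequence is the position of its last one, and the \emph{level} $N_m$ is the set of those with top $m$. Words are padded with zeros when a longer word is needed. A word also denotes the point mass at that word, $U_h$ is the uniform probability measure on $\{0,1\}^h$, and $\mu\otimes\nu$ is the law of the concatenation of independent words with laws $\mu$ and $\nu$.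

\section{Flows and the parallel law}\label{sec:flows}

A \emph{flow} on a locally finite graph is a function $\theta$ on oriented edges with $\theta(x,y)=-\theta(y,x)$. Its \emph{divergence} is $\operatorname{div}\theta(x)=\sum_{y\sim x}\theta(x,y)$ and its \emph{energy} is $\mathcal E(\theta)=\sum_e\theta(e)^2$, summed over unoriented edges. A flow \emph{from $\mu$ to $\nu$} is a flow with divergence $\mu-\nu$, and a \emph{unit flow from $o$ to infinity} is a flow with divergence $\delta_o$. We use two standard facts.
\begin{itemize}
\item \emph{Thomson's principle.} In a finite connected graph the effective resistance between $u$ and $v$ is the minimal energy of a flow from $\delta_u$ to $\delta_v$.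
\item \emph{T.~Lyons' criterion \cite{Lyons}.} A connected locally finite network is transient if and only if it carries a finite-energy unit flow from a vertex to infinity. Adding a unit flow along a finite path changes the source, so the choice of vertex does not matter.
\end{itemize}
A flow on a subgraph extends by zero. This gives Rayleigh monotonicity in the forms we need: $M_{d+1}(n)\le M_d(n)$, and a connected graph that contains a transient connected subgraph is transient.

Lower bounds come from test functions. Let $\mathcal D(f)=\sum_{\{x,y\}}(f(x)-f(y))^2$, summed over edges. If $f$ has finite support, then summation by parts and the Cauchy--Schwarz inequality give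
\begin{equation}\label{eq:dual}
\Big|\sum_xf(x)\operatorname{div}\theta(x)\Big|=\Big|\sum_{\{x,y\}}\theta(x,y)\big(f(x)-f(y)\big)\Big|\le\sqrt{\mathcal E(\theta)\,\mathcal D(f)} .
\end{equation}
Consequently the effective resistance between $u$ and $v$ in a finite graph is at least $(f(u)-f(v))^2/\mathcal D(f)$ (Dirichlet's principle). Also, if there are finitely supported $f_N$ with $f_N(o)=1$ and $\mathcal D(f_N)\to0$, then no unit flow from $o$ to infinity has finite energy, and the graph is recurrent.

For a finite set $H$ of edges and a finitely supported signed measure $\sigma$ of total mass $0$, let $\|\sigma\|_H^2$ be the minimal energy of a flow supported on $H$ with divergence $\sigma$, and $\infty$ if there is none. A finite graph as a subscript stands for its edge set. We say that $\mu$ can be \emph{moved} to $\nu$ on $H$ at \emph{cost} at most $E$ if $\|\mu-\nu\|_H^2\le E$.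
\begin{itemize}
\item[(F1)] $\|\cdot\|_H$ is homogeneous and satisfies the triangle inequality, since $\sqrt{\mathcal E}$ is an $\ell^2$ norm and divergence is linear.
\item[(F2)] If every edge lies in the supports of at most $b$ of the flows $\theta_1,\theta_2,\dots$, then $\mathcal E(\sum_j\theta_j)\le b\sum_j\mathcal E(\theta_j)$, by Cauchy--Schwarz on each edge. In particular costs on disjoint edge sets add, and a sequence of $b$ moves costs at most $b$ times the sum of the costs.
\item[(F3)] If $\|\delta_u-\delta_v\|_H^2\le R$ for all $u,v$ in a finite set $S$, then $\|\mu-\nu\|_H^2\le R$ for all probability measures $\mu,\nu$ on $S$. This follows from (F1) and $\mu-\nu=\sum_{u,v}\mu(u)\nu(v)(\delta_u-\delta_v)$.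
\end{itemize}

All our flows are built from the following parallel law.

\begin{lemma}[parallel copies]\label{lem:par}
Let $0\le k\le d$ and let $W$ be a finite set. For $w\in W$ let $u_w$ be a prefix, $z_w$ a tail and $n_w\ge1$. Assume that all $u_w$ are empty if $k=0$, that each $u_w$ ends in $1$ and has exactly $k$ ones if $k\ge1$, and that the sets $\{u_wyz_w:y\in\{0,1\}^{n_w}\}$ are pairwise disjoint sets of words of one length, or of sequences. Let $\mu_w,\nu_w$ be probability measures on $\{0,1\}^{n_w}$, and suppose that $\mu_w$ can be moved to $\nu_w$ on a set $H_w$ of edges of $\Gamma_{d-k}(n_w)$ at cost at most $E$. Then in the degree-$d$ graph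
\[
\frac1{|W|}\sum_{w\in W}u_w\otimes\mu_w\otimes z_w\quad\text{can be moved to}\quad\frac1{|W|}\sum_{w\in W}u_w\otimes\nu_w\otimes z_w
\]
at cost at most $E/|W|$, using only the images of the $H_w$ under $y\mapsto u_wyz_w$. With $H_w=\Gamma_{d-k}(n_w)$ one may always take $E=\max_wM_{d-k}(n_w)$.
\end{lemma}

\begin{proof}
Transplant the optimal flows to the copies and multiply each by $1/|W|$. Each then has energy at most $E/|W|^2$, and the $|W|$ supports are disjoint. The last sentence is (F3) and Thomson's principle.
\end{proof}

Mass that is spread over many tails can have its low digits rewritten cheaply, and mass that is spread over many prefixes can have its high digits rewritten cheaply, in a graph of lower degree. The next example shows what this buys in the smallest case, the passage from degree zero to degree one.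

\begin{example}\label{ex:model}
Let $p,h\ge1$ and $n=p+h+1$. We move $\mu=0^p\otimes U_h\otimes0$ to $\nu=0^p\otimes U_h\otimes1$; that is, we flip the last digit of a measure whose next $h$ digits are uniform.

In degree zero this is expensive. The path $\Gamma_0(n)$ consists of $2^{h+1}$ consecutive blocks of $2^p$ vertices, one for each value of the digits above $p$, and each block contains one word with prefix $0^p$. The first $2^h$ blocks each emit mass $2^{-h}$ and the last $2^h$ blocks each absorb it. The flow through an edge of the path is the net mass emitted on one side of it. This is at least $\frac12$ from the end of the first quarter of the path to the start of the last quarter, a stretch of more than $2^{n-1}$ edges. So the cost is at least $2^{n-3}$.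

In degree one we proceed in three moves. First, in the $2^h$ copies with tails $y0$, $y\in\{0,1\}^h$, move $0^p$ to $0^{p-1}1$; by Lemma~\ref{lem:par} this costs at most $2^{-h}M_1(p)<2^{p-h}$. Second, the last $h+1$ digits now lie behind the prefix $0^{p-1}1$ and carry the path $\Gamma_0(h+1)$, along which we move $U_h\otimes0$ to $U_h\otimes1$ at cost at most $M_0(h+1)<2^{h+1}$. (For $p=2$, $h=1$ this short path is $0100,0110,0111,0101$, and its middle edge is the longest arc in Figure~\ref{fig:arcs}.) Third, in the copies with tails $y1$ move $0^{p-1}1$ back to $0^p$ at cost less than $2^{p-h}$. The three edge sets are disjoint: the second move flips digits above $p$, and the other two flip digits at most $p$ with different last digits. The total cost is less than $2^{p-h+1}+2^{h+1}$. For $p=2h$ this is $2^{h+2}$ with $n=3h+1$, about the cube root of the cost in degree zero.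
\end{example}

The parameter $h$ acts in two opposite ways: it divides the cost of preparing the low digits by $2^h$, and it makes the path have length of order $2^h$. Every upper bound below balances these two effects.

\section{From degree two to degree three}\label{sec:three}

The following estimate is proved in Sections~\ref{sec:poly}--\ref{sec:chain}.

\begin{proposition}\label{prop:key}
$M_2(l)\le Cn/(\log n)^2$ for all $n\ge2$ and $1\le l\le n$.
\end{proposition}

In this section we assume it and work in degree three. To send mass from $0^\infty$ to infinity we must rewrite digits at positions of order $2^j$ for every $j$. Behind a prefix $0^{p_1-1}1$ the digits carry $\Gamma_2$, so rewriting them costs about $M_2(2^j)$ for unit mass. If $p_1$ is spread over $2^j$ positions, the cost drops to $2^{-j}M_2(2^j)\le C/j^2$, which is summable. For this the number of prefixes must double at each stage, so the first one must itself move up. We move it in parallel copies indexed by tails, and a second one, at a position $p_2$ spread over about $2^j$ values, provides the tails. The flow thus carries the pair $[p_1,p_2]$ upward, moving $p_2$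 and $p_1$ alternately.

The same scheme works from any starting sequence $x$, if the digits of $x$ are erased block by block as the pair advances. One precaution is needed. We want to recognize from an edge the stage at which it was used, and we do so by the last block on which its endpoints differ from $x$. So the single one $p_2$ must not reproduce $x$ on its block.

Fix $x\in\{0,1\}^{\mathbb N}$ and let $I_j=\{2^j,\dots,2^{j+1}-1\}$. If the restriction of $x$ to $I_j$ has exactly one $1$, at position $p$, let $I'_j=I_j\setminus\{p\}$; otherwise let $I'_j=I_j$. Then $|I'_j|\ge2^{j-1}$ for $j\ge1$. For $j\ge1$ let $\sigma_j$ be the law of the sequence that agrees with $x$ at positions $\ge2^{j+3}$ and whose ones at positions $<2^{j+3}$ are exactly $p_1$ and $p_2$, where $(p_1,p_2)$ is uniform on $I_j\times I'_{j+2}$. Let $\sigma'_j$ be the law of the sequence that agrees with $x$ at positions $\ge2^{j+4}$ and whose ones at positions $<2^{j+4}$ are exactly $p_1$ and $p_2$, with $(p_1,p_2)$ uniform on $I_j\times I'_{j+3}$. For $x=0^\infty$ these are the laws of $[p_1,p_2]$ on $I_j\times I_{j+2}$ and on $I_j\times I_{j+3}$.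

\begin{lemma}\label{lem:AB}
For $j\ge1$ there are flows $\theta^A_j$ from $\sigma_j$ to $\sigma'_j$ and $\theta^B_j$ from $\sigma'_j$ to $\sigma_{j+1}$ in the degree-three graph, each of energy at most $C/j^2$, using only edges whose endpoints agree with $x$ at positions $\ge2^{j+4}$. The supports of the $\theta^A_j$ are pairwise disjoint, and so are the supports of the $\theta^B_j$.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:key}, $M_3(l)\le M_2(l)\le C2^j/j^2$ for $1\le l<2^{j+4}$.

\emph{Step $A_j$.} Under $\sigma_j$ and $\sigma_j'$ the first one $p_1$ is uniform on $I_j$, and the digits at positions $\ge2^{j+4}$ are those of $x$. Apply Lemma~\ref{lem:par} with $d=3$, $k=1$, the $2^j$ prefixes $0^{p_1-1}1$, this common tail, and the free digits $p_1+1,\dots,2^{j+4}-1$. The cost is at most $2^{-j}\cdot C2^j/j^2$. Both endpoints of every edge used have their first one in $I_j$, so different $j$ use different edges.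

\emph{Step $B_j$.} Under $\sigma'_j$ and $\sigma_{j+1}$ the digits at positions $\ge2^{j+3}$ form one of $|I'_{j+3}|\ge2^{j+2}$ equally likely tails, indexed by $p_2$. The lower digits form the word $[p_1]$, with $p_1$ uniform on $I_j$ and on $I_{j+1}$ respectively. Lemma~\ref{lem:par} with $k=0$ bounds the cost by $2^{-j-2}M_3(2^{j+3}-1)\le C/j^2$. Both endpoints of every edge used have a single one on the block $I_{j+3}$, at a position in $I'_{j+3}$. So they differ from $x$ on $I_{j+3}$ and agree with $x$ beyond it, and this determines $j$.
\end{proof}

\begin{proposition}\label{prop:three}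
Every component of the degree-three graph on $\{0,1\}^{\mathbb N}$ is transient, and $\sup_nM_3(n)<\infty$.
\end{proposition}

\begin{proof}
Fix $x$. The measures $\delta_x$ and $\sigma_1$ live in the copy of $\Gamma_3(15)$ whose tail is that of $x$, so by (F3) there is a flow $\theta_0$ in that copy from $\delta_x$ to $\sigma_1$ of energy at most $M_3(15)$. For $1\le J\le\infty$ let $\Theta_J=\theta_0+\sum_{j=1}^{J}(\theta^A_j+\theta_j^B)$. Every edge lies in at most three of the supports, so the sum is finite on each edge, and (F2) gives
\[
\mathcal E(\Theta_J)\le3M_3(15)+3\sum_{j\ge1}\frac{2C}{j^2}\le C,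
\]
uniformly in $x$ and $J$. For finite $J$ the divergence of $\Theta_J$ is $\delta_x-\sigma_{J+1}$.

\emph{Transience.} Fix a vertex $v$. It has at most five edges, so only finitely many of the flows touch them, and $\operatorname{div}\Theta_\infty(v)=\delta_x(v)-\sigma_{J+1}(v)$ for all large $J$. Since $\sigma_{J+1}$ is uniform on at least $2^{J+1}$ sequences, $\sigma_{J+1}(v)\to0$. Hence $\Theta_\infty$ is a unit flow from $x$ to infinity of finite energy, and Lyons' criterion applies.

\emph{Bounded resistance.} For $n\le30$ we have $M_3(n)\le M_0(n)<2^{30}$. Let $n\ge31$ and $w\in\{0,1\}^n$, and put $x=w0^\infty$. Let $J\ge1$ be the largest integer with $2^{J+4}-1\le n$, so that $n<2^{J+5}$. All edges of $\Theta_J$ have endpoints that vanish beyond position $n$, so $\Theta_J$ is a flow in $\Gamma_3(n)$ from $\delta_w$ to $\sigma_{J+1}$. It remains to forget $w$. Behind each of the $2^{J+1}$ prefixes $0^{p_1-1}1$, $p_1\in I_{J+1}$, move the digits $p_1+1,\dots,n$ to $0$. By Lemma~\ref{lem:par} and Proposition~\ref{prop:key} this costs at most $2^{-J-1}Cn/(\log n)^2\le C$. We arrive at the law $\rho$ of $[p_1]$ with $p_1$ uniform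 on $I_{J+1}$, which does not depend on $w$. So $\|\delta_w-\rho\|_{\Gamma_3(n)}\le C$ for all $w$, and $M_3(n)\le4C^2$ by (F1).
\end{proof}

Theorem~\ref{thm:main} is the first statement of Proposition~\ref{prop:three} for the component of $0^\infty$.

\begin{remark}\label{rem:threshold}
Degree three is used in Step $A_j$, where the prefix leaves $\Gamma_2$ behind it. The same proof shows that $\Gamma_{d+1}$ is transient whenever $\sum_j2^{-j}\max_{l<2^{j+4}}M_d(l)<\infty$. Since $\Gamma_2$ is recurrent (Section~\ref{sec:rec}), this series diverges for $d=1$. For $d=2$ a bound $M_2(n)\le Cn$ would bound the terms of the series but not its sum.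
\end{remark}

\section{A polynomial bound in degree one}\label{sec:poly}

The proof of Proposition~\ref{prop:key} has many bookkeeping moves, which we want to be negligible. A polynomial bound on $M_1$ and $M_2$ achieves this in two ways: a polynomial in $n$ is beaten by $2^{j}$ parallel tails once $j$ is a multiple of $\log n$, and on a window of $O(\log n)$ digits it gives a cost that is a power of $\log n$.

We iterate Example~\ref{ex:model}, with $M_1(p)$ itself as the cost of preparing the low digits. Choose $2^h$ of order $n^2$. In terms of norms, each preparation then contributes a fraction of order $1/n$ of the bound already obtained, and the path contributes order $n$. The recursion $a_{n+1}\le(1+\frac1n)a_n+8n$ that results has solutions of quadratic growth.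

\begin{lemma}\label{lem:poly}
There is $C_0\ge1$ with $M_2(n)\le M_1(n)\le C_0n^4$ for $n\ge1$.
\end{lemma}

\begin{proof}
Let $h(n)=\lceil2\log_2n\rceil+4$. For $n\ge3$ we have $(1+1/n)^2\le2$, so $h(n+1)-h(n)\in\{0,1\}$. Since $h(16)=12$, it follows that $h(n)\le n-1$ for $n\ge16$. Put $\nu_n=0^{n-h(n)}\otimes U_{h(n)}$ for $n\ge16$ and $\nu_n=0^n$ for $n<16$, and let $a_n=\max_w\|\delta_w-\nu_n\|_{\Gamma_1(n)}$. By (F1), $M_1(n)\le4a_n^2$. We show that $a_n\le An^2$ with $A=\max(8,\max_{n\le16}a_n/n^2)$.

Let $n\ge16$ and assume the claim up to $n$, so that $M_1(l)\le4A^2n^4$ for $l\le n$. Let $h=h(n)$, $p=n-h$, $h'=h(n+1)\in\{h,h+1\}$ and $p'=n+1-h'\in[1,n]$. From the definition of $h$,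
\[
2^{-h'/2}\le2^{-h/2}\le\frac1{4n},\qquad2^{(h+1)/2}\le2^{\log_2n+3}=8n .
\]
Start from $w\xi$ with $w\in\{0,1\}^n$ and $\xi\in\{0,1\}$, and make four moves, each justified by Lemma~\ref{lem:par}.
\begin{enumerate}
\item With tail $\xi$, move to $0^p\otimes U_h\otimes\xi$, at norm at most $a_n\le An^2$.
\item With $2^h$ tails, move to $0^{p-1}1\otimes U_h\otimes\xi$, at norm at most $2^{-h/2}M_1(p)^{1/2}\le An/2$.
\item Behind the prefix $0^{p-1}1$, which carries $\Gamma_0(h+1)$, move to $0^{p-1}1\otimes U_{h+1}$, at norm at most $M_0(h+1)^{1/2}\le8n$.
\item This measure and $\nu_{n+1}$ both have the form $\mu'\otimes U_{h'}$ with $\mu'$ on $\{0,1\}^{p'}$. With $2^{h'}$ tails, move to $\nu_{n+1}$ at norm at most $2^{-h'/2}M_1(p')^{1/2}\le An/2$.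
\end{enumerate}
By (F1), $a_{n+1}\le An^2+An+8n\le A(n+1)^2$. Take $C_0=4A^2$.
\end{proof}

The next lemma packages the bookkeeping moves in degree two.

\begin{lemma}[reset and window]\label{lem:window}
Let $n\ge2$.
\begin{enumerate}
\item[(i)] Let $v$ be a word of length $s\ge0$, let $j\ge4\log_2n$ with $a=n-j-s\ge1$, and let $\mu',\nu'$ be probability measures on $\{0,1\}^{a}$. Then $\mu'\otimes U_j\otimes v$ can be moved to $\nu'\otimes U_j\otimes v$ in $\Gamma_2(n)$ at cost at most $C_0$, using only edges whose endpoints end in $v$.
\item[(ii)] Let $1\le w<n$. Call a probability measure on $\{0,1\}^n$ \emph{anchored} if it is supported on words with prefix $0^{n-w-1}1$, and \emph{loose} if it has the form $\mu'\otimes U_j\otimes v$ with $v$ a word of length $s\ge0$, $j\ge4\log_2n$ and $j+s\le w$. Any two measures, each anchored or loose, can be moved to one another in $\Gamma_2(n)$ at cost at most $9C_0w^4$.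
\end{enumerate}
\end{lemma}

\begin{proof}
(i) There are $2^j\ge n^4$ tails, so the cost is at most $n^{-4}M_2(a)\le C_0$.

(ii) For a loose measure, $a=n-j-s\ge n-w$, so by (i) we may replace $\mu'$ by the word $[n-w]$ of length $a$ at cost at most $C_0$. The result is anchored. The last $w$ digits of anchored measures lie behind a prefix with a single one and carry $\Gamma_1(w)$, so two anchored measures are at cost at most $M_1(w)\le C_0w^4$. Three moves cost at most $3(C_0+C_0w^4+C_0)\le9C_0w^4$.
\end{proof}

\section{Crossing one level in degree two}\label{sec:step}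

\subsection{Bulk measures}

All moves in this section and the next take place in degree two. We want to measure the cost of passing from level $N_m$ to level $N_{m+1}$. The reference measure on $N_m$ should be spread widely enough for Lemma~\ref{lem:window} to apply, with room to spare. Let $L(m)=\lceil\log_2m\rceil$ and $i(m)=10L(m)$. For $m\ge m_1:=128$ we have $m\ge i(m)+2$, and we define the \emph{bulk measures}
\[
\beta_m^\circ=0^{m-1-i(m)}\otimes U_{i(m)}\ \text{ on }\{0,1\}^{m-1},\qquad\beta_m=\beta_m^\circ\otimes1\ \text{ on }N_m .
\]
For every $j\le i(m)$ the measure $\beta^\circ_m$ has the form $\mu'\otimes U_j$. Let $e_m$ be the minimal energy of a flow from $\beta_m$ to $\beta_{m+1}$ that uses only edges with both endpoints in $N_m\cup N_{m+1}$, and let $\theta_m$ be a flow that attains it. The restriction on the edges makes the $\theta_m$ almost disjoint: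
\begin{equation}\label{eq:two}
\text{every edge lies in the supports of at most two of the flows }\theta_m .
\end{equation}
Indeed, an edge inside $N_m$ can be used only by $\theta_{m-1}$ and $\theta_m$, and an edge between $N_m$ and $N_{m+1}$ only by $\theta_m$. For $m\ge2m_1$ put $e^*_m=\max_{m/2\le m'<m}e_{m'}$.

Sending all the mass through a single edge gives a first bound.

\begin{lemma}\label{lem:apriori}
$e_m\le CL(m)^4$ for $m\ge m_1$.
\end{lemma}

\begin{proof}
Let $i=i(m)$ and $b=m-1-i$. On words of length $m-1$ with window $w=i$, the measure $\beta^\circ_m$ is loose and the word $[b]$ is anchored. Lemma~\ref{lem:window}(ii) with the tail $1$ moves $\beta_m$ to $[b,m]$ inside $N_m$ at cost at most $Ci^4$. Flip digit $m+1$; this is legal because $x_m=1$ and two ones precede, and it costs $1$. On words of length $m$ with window $w=i+1$, the word $[b,m]$ is anchored and $\beta^\circ_{m+1}$ is loose, with $j=i\le i(m+1)$. Lemma~\ref{lem:window}(ii) with the tail $1$ moves $[b,m,m+1]$ to $\beta_{m+1}$ inside $N_{m+1}$ at cost at most $C(i+1)^4$.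
\end{proof}

\subsection{The trade-off and the role of many scales}

Our goal is $e_m\le C/L(m)^2$. Suppose for the moment that $e_{m'}\approx e$ for $m'$ comparable to $m$. To flip digit $m+1$ in many places at once, we plant two ones at positions $r<q$, where $q=m-1-h$. The digits $q+1,\dots,m+1$ behind them carry the path $\Gamma_0(h+2)$. Two costs arise.
\begin{itemize}
\item \emph{The path.} Spread $r$ over $\delta$ positions at distance between $\delta$ and $2\delta$ below $q$. This gives $\delta$ prefixes, and the path move costs about $2^h/\delta$.
\item \emph{The preparation.} Below $q$, a bulk measure must be turned into the single one at $r$. We do this by descending about $\delta$ levels with the reversed flows $\theta_{m'}$, at cost about $\delta e$. The $h$ uniform digits above $q$ give $2^h$ tails, and the cost becomes $\delta e/2^h$.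
\end{itemize}
With $\varepsilon=2^h/\delta$ the total is $\varepsilon+e/\varepsilon$. The best choice $\varepsilon\approx\sqrt e$ yields $e\le C\sqrt e$, that is, $e\le C^2$. A bounded cost per level leads to a linear bound on $M_2(n)$, which is not enough by Remark~\ref{rem:threshold}.

The total, however, depends on $\delta$ and $h$ only through $\varepsilon$. So each scale $\delta=2^k$, with $h$ adjusted to keep $\varepsilon$ fixed, offers a route of the same cost. If $K$ such routes are edge-disjoint and each carries mass $1/K$, the cost is $K\cdot K^{-2}(\varepsilon+e/\varepsilon)$, and the recursion becomes $e\le C\sqrt e/K$, that is, $e\le C^2/K^2$. The scales between $m^{1/4}$ and $m^{1/2}$ give $K$ of order $\log m$.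

For disjointness we must be able to read $k$ from the edges used in the preparation. Different $k$ have different positions $q_k$, all within distance $L(m)$ of one another. We therefore keep a gap of $G-1$ zeros directly below $q_k$, with $G=L(m)$: a word cannot show this pattern for two different $k$. The first lemma plants the one at $q$ and the gap.

\begin{lemma}[planting $q$]\label{lem:near}
Let $M$ be large, $L=L(M)$, $0\le h\le2L$, $1\le G\le2L$ and $q=M-1-h$. Then
\[
\big\|\beta_M^\circ-\beta_{q-G}\otimes0^{G-1}\otimes1\otimes U_h\big\|^2_{\Gamma_2(M-1)}\le C2^{-h}L^4 .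
\]
\end{lemma}

\begin{proof}
The second measure lives on words of length $(q-G)+(G-1)+1+h=M-1$, with a one at position $q$. Write $\beta^\circ_M=\lambda\otimes U_h$ with $\lambda=0^{M-1-i(M)}\otimes U_{i(M)-h}$, and let $\lambda'=\beta^\circ_{q-G}\otimes10^{G-1}1$. Both $\lambda$ and $\lambda'$ live on words of length $q$. Take $j=4L\ge4\log_2q$ and the window $w=6L+1$, which is less than $q$ for $M$ large. The measure $\lambda$ is loose because $i(M)-h\ge8L\ge j$. For $M$ large $q-G\ge M/2\ge m_1$, so $i(q-G)\ge10(L-1)\ge j$, and the word $10^{G-1}1$ has length $G+1\le w-j$; hence $\lambda'$ is loose. By Lemma~\ref{lem:window}(ii) the cost of moving $\lambda$ to $\lambda'$ in $\Gamma_2(q)$ is at most $CL^4$, and Lemma~\ref{lem:par} with the $2^h$ tails divides it by $2^h$.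
\end{proof}

The second lemma plants $r$ below the gap without disturbing it. To turn a bulk measure $\beta_T$ into the word $[r]$ we set a one at $r$ below its uniform digits and erase everything above $r$ in the copy of $\Gamma_1$ behind it. This requires $T-r$ to exceed $i(T)$ slightly, which explains the offset $t$ in the proof.

\begin{lemma}[planting $r$]\label{lem:far}
Let $m$ be large, $G=L=L(m)$, $\frac34m\le q\le m$, and let $\delta$ be an integer with $m^{1/5}\le\delta\le m^{1/2}$. Let $J=\{q-2\delta+1,\dots,q-\delta\}$ and let $\kappa$ be the law of $[r]$ with $r$ uniform on $J$. Then in $\Gamma_2(q-1)$ the measure $\beta_{q-G}$ can be moved to $\kappa$ at cost at most $C(\delta e_m^*+L^4/\delta)$, using only edges whose endpoints vanish at all positions $>q-G$.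
\end{lemma}

\begin{proof}
Let $t=i(m)+1$ and $T_r=r+t$ for $r\in J$. For $m$ large, $T_r\ge\frac34m-2\sqrt m\ge m/2$, and $T_r\le q-\delta+t\le q-G$ because $\delta\ge m^{1/5}\ge 11L+1=t+G$. We make three moves.

\emph{Descent.} For $\min_rT_r\le m'<q-G$ let $c_{m'}\in[0,1]$ be the fraction of $r\in J$ with $T_r\le m'$. For each $r$ the flow $-\sum_{T_r\le m'<q-G}\theta_{m'}$ goes from $\beta_{q-G}$ to $\beta_{T_r}$. Averaging over $r$, the flow $-\sum_{m'}c_{m'}\theta_{m'}$ goes from $\beta_{q-G}$ to $\delta^{-1}\sum_r\beta_{T_r}$. There are at most $2\delta$ indices $m'$, all in $[m/2,m)$. By \eqref{eq:two} and (F2) the energy is at most $4\delta e^*_m$.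

\emph{Setting the one at $r$.} Let $i_r=i(T_r)\le i(m)=t-1$. The first $T_r-1-i_r\ge r$ digits of $\beta_{T_r}$ are zero. By Lemma~\ref{lem:window}(i) with $n=T_r$, $j=i_r$, $v=1$, they can be changed to $[r]$ at cost at most $C_0$ inside $N_{T_r}$. The levels $N_{T_r}$ are disjoint and each carries mass $1/\delta$, so the total cost is at most $\delta\cdot\delta^{-2}C_0$.

\emph{Erasing.} Behind each of the $\delta$ prefixes $0^{r-1}1$, move the digits $r+1,\dots,r+t$ to $0^t$. By Lemma~\ref{lem:par} this costs at most $M_1(t)/\delta\le CL^4/\delta$.

All words involved have top at most $q-G$.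
\end{proof}

\subsection{One step at all scales}

We now carry out the plan. For the recursion on $e_m$ we only need to move $\beta_m^\circ\otimes10$ to $\beta^\circ_{m+1}\otimes1$. In Section~\ref{sec:chain} the high digits will follow an arbitrary word, so we allow arbitrary values $\xi,\eta$ of the digits $m,m+1$. There we shall also need one set of scales for all $m$ in a dyadic range, so the scales are indexed by a parameter $\ell$ that may differ from $L(m)$ by one.

\begin{lemma}[step lemma]\label{lem:step}
Let $m$ be large, $\ell\in\{L(m)-1,L(m)\}$, and $\varepsilon=2^{-s}$ with $s\in\mathbb Z$ and $\frac1{2\ell}\le\varepsilon\le\ell^3$. Put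
\[
\mathcal K=\Big\{k\in\mathbb Z:\frac\ell4\le k\le\frac{\ell-1}2\Big\},\qquad\delta_k=2^k,\qquad h_k=k-s,\qquad q_k=m-1-h_k .
\]
Let $\xi,\eta\in\{0,1\}$ and $\bar\eta=1-\eta$. On $\{0,1\}^{m+1}$ let
\[
B=\beta_m^\circ\otimes\xi\otimes\eta,\quad B'=\beta^\circ_{m+1}\otimes\bar\eta,\quad V=\{x_m=\xi,\ x_{m+1}=\eta\},\quad V'=\{x_{m+1}=\bar\eta\}.
\]
There is a flow $\varphi+\psi$ in $\Gamma_2(m+1)$ from $B$ to $B'$ with the following properties.
\begin{enumerate}
\item[(a)] Every edge of $\varphi$ has both endpoints in $V$ or both in $V'$, and $\mathcal E(\varphi)\le C\big(\frac{e^*_m}{\varepsilon\ell}+m^{-1/5}\big)$.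
\item[(b)] For every edge of $\psi$ there is $k\in\mathcal K$ such that both endpoints have their first two ones at the same positions $r<q_k$, with $\delta_k\le q_k-r<2\delta_k$. Moreover $\mathcal E(\psi)\le C\varepsilon/\ell$.
\item[(c)] If $(\xi,\eta)=(1,0)$, every edge of $\psi$ has both endpoints in $V\cup V'$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $G=L=L(m)$ and $K=|\mathcal K|$. We first check the sizes, for $m$ large. We have $K\ge\frac{\ell-1}2-\frac\ell4-1\ge\frac\ell8$. From $\log_2m-1\le\ell<\log_2m+1$ we get
\[
m^{1/5}\le(m/2)^{1/4}\le2^{\ell/4}\le\delta_k\le2^{(\ell-1)/2}\le\sqrt m .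
\]
Next, $2^{h_k}=\varepsilon\delta_k$ lies between $(m/2)^{1/4}/(2\ell)\ge1$ and $\ell^3\sqrt m\le m/2\le2^\ell$, so $0\le h_k\le\ell$ and $\frac34m\le q_k<m$. The lower bound on $\varepsilon\delta_k$ will make all error terms small. Finally $|q_k-q_{k'}|=|k-k'|<G$. Let
\[
X_k=\{x:\ x_{q_k}=1,\ x_j=0\text{ for }q_k-G<j<q_k\}.
\]
These sets are pairwise disjoint: if $q_k<q_{k'}$, then $q_{k'}-G<q_k<q_{k'}$, so $x\in X_{k'}$ forces $x_{q_k}=0$.

Let $J_k$ and $\kappa_k$ be the set $J$ and the measure $\kappa$ of Lemma~\ref{lem:far} for $q=q_k$, $\delta=\delta_k$; here $\kappa_k$ lives on words of length $q_k-1$. Define on $\{0,1\}^{m+1}$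
\begin{align*}
\gamma_k&=\beta_{q_k-G}\otimes0^{G-1}\otimes1\otimes U_{h_k}\otimes\xi\otimes\eta, &\alpha_k&=\kappa_k\otimes1\otimes U_{h_k}\otimes\xi\otimes\eta,\\
\gamma'_k&=\beta_{q_k-G}\otimes0^{G-1}\otimes1\otimes U_{h_k+1}\otimes\bar\eta, &\alpha'_k&=\kappa_k\otimes1\otimes U_{h_k+1}\otimes\bar\eta .
\end{align*}
The flow makes the five moves
\[
B\to\frac1K\sum_k\gamma_k\to\frac1K\sum_k\alpha_k\to\frac1K\sum_k\alpha'_k\to\frac1K\sum_k\gamma'_k\to B' .
\]

\emph{First and fifth moves.} These moves are cheap at every scale, so no disjointness is needed. Let $H$ be the set of edges inside $V$. By (F1), $\|B-\frac1K\sum_k\gamma_k\|_H\le\max_k\|B-\gamma_k\|_H$. Lemma~\ref{lem:near} with $M=m$, $h=h_k$ and the tail $\xi\eta$ bounds the square by $CL^4/(\varepsilon\delta_k)\le CL^5m^{-1/4}\le m^{-1/5}$. For the fifth move apply Lemma~\ref{lem:near} with $M=m+1$, $h=h_k+1$ and the tail $\bar\eta$. Then $M-1-h=q_k$ again, the constraints $h,G\le2L(m+1)$ hold, the edges lie inside $V'$, and the same bound results because $L(m+1)\le2L$.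

\emph{Second and fourth moves.} Fix $k$. Apply Lemma~\ref{lem:far} to the first $q_k-1$ digits and Lemma~\ref{lem:par} to the $2^{h_k}$ tails $1y\xi\eta$, $y\in\{0,1\}^{h_k}$. This moves $\gamma_k$ to $\alpha_k$ at cost at most
\[
C2^{-h_k}\Big(\delta_ke^*_m+\frac{L^4}{\delta_k}\Big)=C\Big(\frac{e^*_m}\varepsilon+\frac{L^4}{\varepsilon\delta_k^2}\Big)\le C\Big(\frac{e^*_m}\varepsilon+L^5m^{-1/2}\Big),
\]
on edges with both endpoints in $X_k\cap V$. These edge sets are disjoint for different $k$, and each route carries mass $1/K$. So the second move costs at most $K\cdot K^{-2}$ times this bound, which is at most $C(\frac{e_m^*}{\varepsilon\ell}+m^{-1/5})$. The fourth move is the reversal of the same construction with the $2^{h_k+1}$ tails $1y\bar\eta$, $y\in\{0,1\}^{h_k+1}$, on edges inside $X_k\cap V'$. Let $\varphi$ be the sum of these four flows; (a) follows from (F2).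

\emph{Third move.} For $k\in\mathcal K$ and $r\in J_k$ let $u_{k,r}$ be the prefix $[r,q_k]$ of length $q_k$. It has two ones and ends in $1$, so the $h_k+2$ digits $q_k+1,\dots,m+1$ behind it carry the path $\Gamma_0(h_k+2)$. These prefixes are distinct, because the $q_k$ are distinct. None is a proper prefix of another, because a proper extension that ends in $1$ would have three ones. Behind $u_{k,r}$ we move mass $1/(K\delta_k)$ along the path from $U_{h_k}\otimes\xi\otimes\eta$ to $U_{h_k+1}\otimes\bar\eta$, at cost at most $(K\delta_k)^{-2}2^{h_k+2}$. Let $\psi$ be the sum of these flows. The supports are disjoint, so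
\[
\mathcal E(\psi)\le\sum_{k\in\mathcal K}\delta_k\cdot\frac{2^{h_k+2}}{K^2\delta_k^2}=\frac{4\varepsilon}K\le\frac{32\,\varepsilon}\ell .
\]
The endpoints of each edge have the prefix $u_{k,r}$, and $r\in J_k$ means $\delta_k\le q_k-r\le2\delta_k-1$. This proves (b). If $(\xi,\eta)=(1,0)$, the mass goes from the quarter $10$ to the quarters $11$ and $01$. By Lemma~\ref{lem:path} these three quarters form a subpath, and (F3) applied to that subpath gives the same cost bound with edges inside $V\cup V'$. This proves (c).
\end{proof}

\begin{proposition}\label{prop:em}
There is $A<\infty$ with $e_m\le A/L(m)^2$ for all $m\ge m_1$.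
\end{proposition}

\begin{proof}
Let $m$ be large, $L=L(m)$ and $\hat e=\max(L^{-2},e^*_m)$. Choose $\varepsilon=2^{-s}\in(\frac12\sqrt{\hat e},\sqrt{\hat e}\,]$. Then $\varepsilon>\frac1{2L}$. By Lemma~\ref{lem:apriori}, $\hat e\le CL^4$, so $\varepsilon\le\sqrt C L^2\le L^3$; this is the only use of that lemma. Apply Lemma~\ref{lem:step} with $\ell=L$ and $(\xi,\eta)=(1,0)$. Then $B=\beta_m$, $B'=\beta_{m+1}$, $V=N_m$ and $V'=N_{m+1}$, and by (a) and (c) the flow $\varphi+\psi$ is admissible in the definition of $e_m$. We have $e^*_m/\varepsilon\le2\sqrt{\hat e}$, $\varepsilon\le\sqrt{\hat e}$ and $m^{-1/5}\le L^{-2}\le\sqrt{\hat e}/L$. Hence there are absolute constants $C_1$ and $m_2\ge2m_1$ with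
\[
e_m\le2\mathcal E(\varphi)+2\mathcal E(\psi)\le C_1\frac{\sqrt{\hat e}}L\qquad(m\ge m_2).
\]
Choose $A\ge\max(1,4C_1^2)$ so large that $e_m\le A/L(m)^2$ for $m_1\le m\le m_2$. Let $m>m_2$ and assume the claim below $m$. For $m/2\le m'<m$ we have $L(m')\ge L-1\ge L/2$, so $\hat e\le4A/L^2$. Therefore $e_m\le2C_1\sqrt A/L^2\le A/L^2$.
\end{proof}

\section{The resistance in degree two}\label{sec:chain}

We prove Proposition~\ref{prop:key} by moving an arbitrary word to the bulk measure, doubling the length at each stage. Within a stage the mass sits below a given string $z$ of high digits, and we absorb these digits one at a time with the step lemma. For $z=0\cdots0$ the steps are the flows $\theta_m$, kept apart by the levels $N_m$. For general $z$ the substitute for the top is the last position where a word differs from $z$. This is why the step lemma ends with the digit $\bar\eta$ rather than $\eta$. A new difficulty is that property (c) is lost: for $(\xi,\eta)=(0,0)$, say, the path from the quarter $00$ to the quarters $11,01$ must cross the quarter $10$. The flows $\psi$ are instead separated by property (b).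

\begin{proof}[Proof of Proposition~\ref{prop:key}]
For $n\ge m_1$ let $a_n=\max_{x}\|\delta_x-\beta_n\|_{\Gamma_2(n)}$, so that $M_2(n)\le4a_n^2$. We claim that for $n$ large and $n<n'\le2n$,
\begin{equation}\label{eq:double}
a_{n'}\le a_n+C\sqrt n/L(n).
\end{equation}
Let $\ell=L(n)$ and $x=wz$ with $w\in\{0,1\}^n$ and $z=z_{n+1}\cdots z_{n'}$. Set $z_n=0$ and write $\bar z_m=1-z_m$. For $n\le m\le n'$ put
\[
B_m=\beta^\circ_m\otimes\bar z_m\otimes z_{m+1}\cdots z_{n'},\qquad V_m=\{y\in\{0,1\}^{n'}:\ y_m\ne z_m,\ y_l=z_l\text{ for }m<l\le n'\}.
\]
The sets $V_m$ are pairwise disjoint.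

\emph{Start.} With the tail $z$, move $x$ to $\beta_n\otimes z=B_n$ at norm at most $a_n$.

\emph{Chain.} Let $\varepsilon=2^{-\lceil\log_2\ell\rceil}\in(\frac1{2\ell},\frac1\ell]$. For $n\le m<n'$ we have $\ell\le L(m)\le L(2n)=\ell+1$, so Lemma~\ref{lem:step} applies with this $\ell$ and $\varepsilon$ and with $\xi=\bar z_m$, $\eta=z_{m+1}$. Appending the tail $z_{m+2}\cdots z_{n'}$ gives a flow $\varphi_m+\psi_m$ from $B_m$ to $B_{m+1}$, and turns $V$ and $V'$ into $V_m$ and $V_{m+1}$. By Proposition~\ref{prop:em}, $e_m^*\le C/\ell^2$, so $e^*_m/(\varepsilon\ell)\le2e^*_m\le C/\ell^2$. Also $m^{-1/5}\le\ell^{-2}$ and $\varepsilon/\ell\le\ell^{-2}$. Thus $\mathcal E(\varphi_m)$ and $\mathcal E(\psi_m)$ are at most $C/\ell^2$.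

By (a), an edge used by some $\varphi$ lies inside one set $V_m$, and then only $\varphi_{m-1}$ and $\varphi_m$ can use it. For the $\psi_m$, note that $\mathcal K$, $\delta_k$ and $h_k$ depend only on $\ell$ and $\varepsilon$, not on $m$. An edge of $\psi_m$ determines the positions $r<q$ of the first two ones of its endpoints. By (b), $k$ is determined by $2^k\le q-r<2^{k+1}$, and then $m=q+1+h_k$. So the $\psi_m$ have disjoint supports. Each edge lies in at most three supports in all, there are at most $n$ steps, and (F2) bounds the cost of moving $B_n$ to $B_{n'}$ by $Cn/\ell^2$.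

\emph{End.} We have reached $B_{n'}=\beta^\circ_{n'}\otimes\bar z_{n'}$. Both this measure and $\beta_{n'}=\beta^\circ_{n'}\otimes1$ are loose for the window $w=i(n')+1<n'$, with $j=i(n')$ and $s=1$. By Lemma~\ref{lem:window}(ii) the last move costs at most $C\ell^4\le Cn/\ell^2$. Now \eqref{eq:double} follows from (F1).

Along powers of two, \eqref{eq:double} reads $a_{2^{j+1}}\le a_{2^j}+C2^{j/2}/j$ for $j\ge j_1$, where $j_1\geq 7$ is an absolute constant. The ratio of consecutive terms $2^{j/2}/j$ is $\sqrt2\,j/(j+1)\ge1.2$ for $j\ge6$, so their partial sums are bounded by a constant times the last term, and $a_{2^j}\le C2^{j/2}/j$. One more application of \eqref{eq:double}, from $2^j$ to $n'\in(2^j,2^{j+1}]$, gives $a_n\le C\sqrt n/\log n$ for all large $n$. Hence $M_2(n)\le Cn/(\log n)^2$ for large $n$, and for all $n\ge2$ after enlarging $C$.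

Finally let $1\le l\le n$. If $l\ge\max(2,\sqrt n)$, then $M_2(l)\le Cl/(\log l)^2\le4Cn/(\log n)^2$. Otherwise $M_2(l)\le Cl\le C\sqrt n\le Cn/(\log n)^2$, using $M_2(1)=1$ and the boundedness of $(\log n)^2/\sqrt n$.
\end{proof}

With Proposition~\ref{prop:key}, the proofs of Proposition~\ref{prop:three} and Theorem~\ref{thm:main} are complete.

\section{Recurrence in degree at most two}\label{sec:rec}

We need a test function, and the natural coordinate is the position along the ray $\Gamma_0$. For a finitely supported sequence $x$ put
\[
b_i=\sum_{l\ge i}x_l\bmod2,\qquad t(x)=\sum_{i\ge1}2^{i-1}b_i,\qquad\Lambda(x)=\log_2(t(x)+2).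
\]
The map $t$ is injective, since $x_i=b_i+b_{i+1}\bmod2$. The top of $x$ is $n$ if and only if $b_n=1$ and $b_l=0$ for $l>n$, that is, $2^{n-1}\le t(x)<2^n$. So $\Lambda$ increases by about one per level. The computation below shows that $t$ changes by $1$ along each edge of $\Gamma_0$; as $t$ is injective and $t(0^\infty)=0$, it is the position on the ray, and in Figure~\ref{fig:arcs} it is the horizontal coordinate.

\begin{lemma}\label{lem:level}
For an edge of $\Gamma_2$ let $x'$ be the endpoint with the larger value of $t$ and $x$ the other endpoint, and call $n=\operatorname{top}(x')$ the level of the edge. There is one edge of level $1$. For $n\ge2$, every edge of level $n$ has $\Lambda(x)\ge n-2$ and $\Lambda(x')\le n+1$, and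
\[
\sum_{\text{edges of level }n}\big(\log\Lambda(x')-\log\Lambda(x)\big)^2\le\frac Cn .
\]
\end{lemma}

\begin{proof}
At level $1$ we have $t(x')=1$, so $t(x)=0$, and the edge joins $0^\infty$ to $[1]$. Let $n\ge2$.

\emph{Length of an edge.} Let the edge flip digit $j$. Let $p$ be the position of the last one before position $j-1$, with $p=0$ if there is none or if $j=1$. The flip complements $b_1,\dots,b_j$ and fixes the other $b_i$, so $\tau=\sum_{i\le j}2^{i-1}b_i$ becomes $2^j-1-\tau$: the edge is a reflection in the midpoint of a dyadic block. For $j=1$, $t$ changes by $1$. For $j\ge2$, $x_{j-1}=1$ gives $b_{j-1}=1-b_j$, and $x_i=0$ for $p<i<j-1$ gives $b_i=b_{j-1}$ for $p<i\le j-1$. At the endpoint with $b_j=1$ we thus have $\tau=2^{j-1}+\rho$ with $0\le\rho<2^p$, and $t$ changes by $\tau-(2^j-1-\tau)=2\rho+1$. In all cases $t(x')-t(x)\le2^{p+1}$, with value $1$ if $p=0$.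

\emph{Increment of $\log\Lambda$.} We have $j\le n$, since otherwise $x$ would have top $j>n$ and the larger value of $t$. If $j<n$ then $x$ has top $n$. If $j=n$ then $x_{n-1}=1$ and $x$ has top $n-1$. So $t(x)\ge2^{n-2}$, which gives $\Lambda(x)\ge\max(1,n-2)\ge n/3$, and $p\le n-2$. Also $\Lambda(x')\le\log_2(2^n+1)\le n+1$. By the mean value theorem, used twice,
\[
\Lambda(x')-\Lambda(x)\le\frac{2^{p+1}}{2^{n-2}\log2}\le12\cdot2^{p-n},\qquad0\le\log\Lambda(x')-\log\Lambda(x)\le\frac{36\cdot2^{p-n}}n .
\]

\emph{Number of edges.} An edge is determined by $j$ and $x'$. Fix $p\ge1$. Then $j\ge p+2$, and at most three ones precede digit $j$, two of them at $p$ and $j-1$. So at most one further one lies below $p$, which leaves $1+(p-1)=p\le n$ choices for the digits before $j$. The digits $j,\dots,n$ take at most $2^{n-j+1}$ values, and $\sum_{j\ge p+2}2^{n-j+1}\le2^{n-p}$. This gives at most $n2^{n-p}$ edges. For $p=0$ there are at most $2^n$ edges with $j=1$, and at most $\sum_{j\ge2}2^{n-j+1}\le2^n$ with $j\ge2$, since then the digits before $j$ are $0^{j-2}1$. In all cases there are at most $2n2^{n-p}$ edges, and the sum in the lemma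 is at most
\[
\sum_{p=0}^{n-2}2n\,2^{n-p}\cdot\frac{36^2\,4^{p-n}}{n^2}=\frac{2\cdot36^2}n\sum_{p=0}^{n-2}2^{p-n}\le\frac Cn .\qedhere
\]
\end{proof}

The degree enters only through the choices below $p$. In degree $d\ge1$ their number is $\sum_{k\le d-1}\binom{p-1}k\le Cn^{d-1}$, with $C$ depending on $d$, so $\Lambda$ has energy at most of order $n^{d-1}$ on level $n$. This is the weighted count mentioned in the introduction. For $d=3$ the bound in Lemma~\ref{lem:level} becomes a constant instead of $C/n$, and the arguments below give nothing.

\begin{proposition}\label{prop:rec}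
$M_2(n)\ge c\log n$ for $n\ge2$, and $\Gamma_2$ is recurrent.
\end{proposition}

\begin{proof}
View $\Gamma_2(n)$ as the copy with tail $0^\infty$. Its edges have level at most $n$, so by Lemma~\ref{lem:level} the function $f=\log\Lambda$ has $\mathcal D(f)\le C+\sum_{l=2}^nC/l\le C\log n$ on $\Gamma_2(n)$. We have $f(0^n)=\log1=0$. At $0^{n-1}1$ all of $b_1,\dots,b_n$ equal $1$, so $t=2^n-1$ and $f\ge\log n$. By Dirichlet's principle $M_2(n)\ge(\log n)^2/(C\log n)$.

For recurrence let $N\ge3$, and let $\eta_N:\mathbb R\to[0,1]$ equal $1$ on $(-\infty,\log N]$ and $0$ on $[2\log N,\infty)$, and be linear in between, with slope $-1/\log N$. Put $f_N=\eta_N(\log\Lambda)$. Then $f_N(0^\infty)=1$, and $f_N$ has finite support because $t$ is injective. An edge contributes to $\mathcal D(f_N)$ only if $\Lambda(x')>N$ and $\Lambda(x)<N^2$. This excludes the edge of level $1$, where $\Lambda(x')=\log_23$, and for level $n\ge2$ it forces $N-1\le n\le N^2+2$. Hence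
\[
\mathcal D(f_N)\le\frac1{(\log N)^2}\sum_{n=N-1}^{N^2+2}\frac Cn\le\frac C{\log N}\longrightarrow0,
\]
and $\Gamma_2$ is recurrent by the consequence of \eqref{eq:dual} noted in Section~\ref{sec:flows}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}]
Let $d\ge3$. Each component of the degree-$d$ graph has the same vertices as a component of the degree-three graph and contains it as a subgraph. By Proposition~\ref{prop:three} and Rayleigh monotonicity it is transient, and $M_d(n)\le M_3(n)\le C$. This proves part (3) and the statements for $d\ge3$ in parts (1) and (2). Let $d\le2$. Then $\Gamma_d$ is a connected subgraph of the recurrent graph $\Gamma_2$ and is therefore recurrent, and $M_d(n)\ge M_2(n)\ge c\log n$ is unbounded, by Proposition~\ref{prop:rec}. The two bounds on $M_2(n)$ are Propositions~\ref{prop:rec} and~\ref{prop:key}.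
\end{proof}

\begin{thebibliography}{9}

\bibitem{AV}
Gideon Amir and Balint Virag, \emph{Positive speed for high-degree automaton groups}, arXiv:1102.4979 (2011).

\bibitem{Lyons}
T.~Lyons, \emph{Ann. Probab.} 11 (1983).

\end{thebibliography}
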